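\title{Growth of the coefficients of $z_2^m$ for maps with parametric representation on the unit ball of $\mathbb C^2$}

\begin{abstract}
Let $S^0$ be the class of normalized univalent maps of the unit ball of $\mathbb C^2$ that admit a parametric representation, and let $B_m$ be the supremum over $S^0$ of the modulus of the coefficient of $z_2^m$ in the first component. For the vector fields that generate $S^0$, the corresponding coefficient has the sharp bound $u_m=(1+m)^{(m+1)/2}m^{-m/2}$, and $B_2=u_2$. We show that $B_m>u_m$ for every $m\ge3$, and that $B_m$ grows at least linearly and at most quadratically in $m$, whereas $u_m<\sqrt{e(m+1)}$. The examples are limits of Loewner flows driven by two or four explicit vector fields acting one after the other.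
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\mathbb B^2\subset\mathbb C^2$ be the unit ball for the Hermitian product $\langle z,w\rangle=z_1\overline{w_1}+z_2\overline{w_2}$, let $\mathbb D\subset\mathbb C$ be the unit disk, and let $S$ be the class of univalent (that is, injective) holomorphic maps $f:\mathbb B^2\to\mathbb C^2$ with $f(0)=0$ and $df_0=\mathrm{id}$. A \emph{normalized Loewner chain} is a family $\{f(\cdot,t)\}_{t\ge0}$ of univalent holomorphic maps $\mathbb B^2\to\mathbb C^2$ with $f(0,t)=0$, $df(\cdot,t)_0=e^t\,\mathrm{id}$ and $f(\mathbb B^2,s)\subseteq f(\mathbb B^2,t)$ for $0\le s\le t$. The class $S^0$ of Graham, Hamada and Kohr consists of the maps $f\in S$ that admit a \emph{parametric representation}: there is a normalized Loewner chain with $f(\cdot,0)=f$ for which $\{e^{-t}f(\cdot,t)\}_{t\ge0}$ is a normal family on $\mathbb B^2$.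

We work with an equivalent description by a differential equation. Let $\mathcal M$ be the class of holomorphic maps $h:\mathbb B^2\to\mathbb C^2$ with
\[
h(0)=0,\qquad dh_0=\mathrm{id},\qquad \operatorname{Re}\langle h(z),z\rangle\ge0\quad(z\in\mathbb B^2).
\]
The inequality says that the vector field $-h$ never points out of a sphere centered at the origin. A map $f$ belongs to $S^0$ if and only if
\begin{equation}\label{eq:loewner}
f(z)=\lim_{t\to\infty}e^tv(z,t),\qquad \frac{\partial v}{\partial t}=-h(v,t),\qquad v(z,0)=z,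
\end{equation}
for some $h(z,t)$ that is measurable in $t$ and satisfies $h(\cdot,t)\in\mathcal M$ for each $t$. As usual, $v(z,\cdot)$ is locally absolutely continuous, the equation holds for almost every $t$, and the limit is locally uniform in $z$. The flow contracts the ball toward the origin at the linear rate $e^{-t}$; the factor $e^t$ removes the linear part, and $f$ records the accumulated nonlinear distortion.

For $f=(f_1,f_2)\in S^0$ and $h=(h_1,h_2)\in\mathcal M$ write
\[
f_1(z)=z_1+\sum_{j+k\ge2}b^1_{j,k}z_1^jz_2^k,\qquad h_1(z)=z_1+\sum_{j+k\ge2}q^1_{j,k}z_1^jz_2^k .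
\]
The numbers $b^1_{0,m}$ are the Taylor coefficients of $\zeta\mapsto f_1(0,\zeta)$, so they measure how far $f$ bends the disk $\{0\}\times\mathbb D$ out of the $z_2$-axis. Put
\[
u_m=\frac{(1+m)^{\frac{m+1}2}}{m^{\frac m2}},\qquad B_m=\sup_{f\in S^0}|b^1_{0,m}| .
\]
We quote two facts from \cite{BR}. First, the sharp bound $|q^1_{0,m}|\le u_m$ holds on $\mathcal M$. Second, $|b^1_{0,2}|\le\frac{3\sqrt3}2=u_2$ on $S^0$, with equality for $(z_1+\frac{3\sqrt3}2z_2^2,z_2)\in S^0$. They serve as motivation only; our proofs do not use them. For $m=2$ the same number $u_2$ is thus the sharp bound on $\mathcal M$ and on $S^0$. The problem, which comes from \cite{BR}, is whether the bound for $\mathcal M$ remains valid for $S^0$ in higher degree: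
\begin{quote}
\emph{Is it true that $|b^1_{0,m}|\le u_m$ for all $f\in S^0$ and all $m\ge3$?}
\end{quote}
The answer is no, for each single $m\ge3$.

\begin{theorem}\label{thm:main}
\textup{(a)} For every $m\ge3$ there is $f\in S^0$ with $|b^1_{0,m}|>u_m$. Quantitatively,
\[
B_3>3.098>u_3,\qquad B_4>3.59>u_4,\qquad B_5>4.03>u_5,
\]
where $u_3=3.0792\ldots$, $u_4=3.4938\ldots$, $u_5=3.8639\ldots$, and for all $m\ge6$ we have $B_m\ge0.66\,m$ and $B_m>u_m$.

\textup{(b)} With $J_4$ the Bessel function of order $4$,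
\[
\liminf_{m\to\infty}\frac{B_m}m\ge\frac{3\sqrt3}2J_4(4)>0.73,\qquad\text{and}\qquad B_m\le\frac{e^2}4(m+1)^2\quad(m\ge2).
\]
Since $u_m<\sqrt{e(m+1)}$, in particular $B_m/u_m\to\infty$.
\end{theorem}

The bound on $u_m$ comes from $u_m=\sqrt{m+1}\,(1+\frac1m)^{m/2}$, which also gives $u_m\sim\sqrt{em}$. We do not determine $B_m$ exactly for $m\ge3$.

\medskip
To see what speaks for the bound $u_m$ and what speaks against it, start the flow at $(0,\zeta)$, say with $h$ piecewise constant in $t$ so that Lemma~\ref{lem:conv} below justifies the limits. Then $v_1=O(\zeta^2)$, $v_2=e^{-t}\zeta+O(\zeta^2)$ and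
\[
\frac{\partial}{\partial t}\big(e^tv_1\big)=-e^t\sum_{j+k\ge2}q^1_{j,k}(t)\,v_1^jv_2^k .
\]
Only $q^1_{0,2}$ contributes to the coefficient of $\zeta^2$, so $b^1_{0,2}=-\int_0^\infty q^1_{0,2}(t)e^{-t}\,dt$, and this is why the bound $u_2$ passes from $\mathcal M$ to $S^0$. For general $m$ the coefficient $q^1_{0,m}$ contributes $-\int_0^\infty q^1_{0,m}(t)e^{-(m-1)t}\,dt$, which is at most $u_m/(m-1)$ in modulus. This value is attained. The maximum of $x(1-x^2)^{m/2}$ on $[0,1]$ is $1/u_m$, taken at $x^2=1/(m+1)$, so the field $h=(z_1-u_mz_2^m,z_2)$ satisfies $\operatorname{Re}\langle h(z),z\rangle\ge1-u_m|z_1||z_2|^m\ge0$ on the unit sphere and lies in $\mathcal M$ by Lemma~\ref{lem:sphere}; its flow gives $f=(z_1+\frac{u_m}{m-1}z_2^m,z_2)$. Measured against this example, the bound $u_m$ leaves a factor $m-1$ of room.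

For $m\ge3$, however, the coefficient of $\zeta^m$ also receives the terms $q^1_{j,k}$ with $j+k<m$ applied to the nonlinear part of $v$, and that part can be large. The field $\big(z_1,z_2\frac{1-z_2}{1+z_2}\big)$ has Taylor coefficients bounded by $2$, yet its flow produces $f=(z_1,k(z_2))$, where $k(\zeta)=\zeta/(1-\zeta)^2=\sum_mm\zeta^m$ is the Koebe function (see \eqref{eq:koebe}). This linear growth sits in the second component. Our basic construction moves it into the first one: we let the Koebe field distort $v_2$ for a while, and then switch to the quadratic shear $(z_1-u_2z_2^2,z_2)$, which adds a multiple of $v_2^2$ to $v_1$.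

Section~\ref{sec:flows} collects the tools and proves the upper bound (Proposition~\ref{prop:upper}). Section~\ref{sec:koebe} analyzes the basic construction, which settles $m\ge6$ and the asymptotic bound (Propositions~\ref{prop:large} and~\ref{prop:asym}) but falls short for $m=3,4,5$. A better second field handles $m=4,5$ (Proposition~\ref{prop:45}), and a schedule of four fields handles $m=3$ (Proposition~\ref{prop:3}). Together these five propositions prove Theorem~\ref{thm:main}.

\section{Flows driven by finitely many fields}\label{sec:flows}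

Throughout, $u=u_2=\frac{3\sqrt3}2=2.59807\ldots$, and $[\zeta^m]F$ is the coefficient of $\zeta^m$ in a power series $F$. For $z$ in the closed ball we put
\[
x=|z_1|,\qquad y=|z_2|^2,\qquad X=\operatorname{Re}z_2 .
\]
The class $\mathcal M$ is studied along complex lines through the origin. For $h$ holomorphic with $h(0)=0$, $dh_0=\mathrm{id}$, and for $|\omega|=1$, the function $g_\omega(\lambda)=\langle h(\lambda\omega),\omega\rangle/\lambda$ is holomorphic in $\mathbb D$ and satisfies
\begin{equation}\label{eq:slice}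
g_\omega(0)=1,\qquad \langle h(\lambda\omega),\lambda\omega\rangle=|\lambda|^2g_\omega(\lambda).
\end{equation}
So $h\in\mathcal M$ exactly when $\operatorname{Re}g_\omega\ge0$ in $\mathbb D$ for every $\omega$.

\begin{lemma}[Sphere test]\label{lem:sphere}
Let $h$ be holomorphic in a neighborhood of $\overline{\mathbb B^2}$ with $h(0)=0$, $dh_0=\mathrm{id}$ and $\operatorname{Re}\langle h(z),z\rangle\ge0$ for $|z|=1$. Then $h\in\mathcal M$.
\end{lemma}

\begin{proof}
Each $g_\omega$ is holomorphic near $\overline{\mathbb D}$, and $\operatorname{Re}g_\omega\ge0$ on $|\lambda|=1$ by \eqref{eq:slice}. The minimum principle for harmonic functions gives $\operatorname{Re}g_\omega\ge0$ in $\mathbb D$.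
\end{proof}

The test lets us use the relation $x^2+y=1$. It applies to all our fields except two, which have poles on the sphere and are treated directly.

\begin{lemma}[Growth]\label{lem:growth}
Every solution $v$ of the equation in \eqref{eq:loewner} has $|v(z,t)|$ nonincreasing in $t$ and satisfies
\begin{equation}\label{eq:growth}
e^t|v(z,t)|\le\frac{|z|}{(1-|z|)^2}\qquad(t\ge0).
\end{equation}
In particular $|f(z)|\le|z|/(1-|z|)^2$ for $f\in S^0$.
\end{lemma}

\begin{proof}
Harnack's inequality states that a nonnegative harmonic function $U$ in $\mathbb D$ satisfies $U(\lambda)\ge U(0)\frac{1-|\lambda|}{1+|\lambda|}$. Applied to $\operatorname{Re}g_\omega$ it gives $\operatorname{Re}\langle h(z),z\rangle\ge|z|^2\frac{1-|z|}{1+|z|}$ for $h\in\mathcal M$. Since $\frac d{dt}|v|^2=-2\operatorname{Re}\langle h(v,t),v\rangle\le0$ almost everywhere, $|v|$ is nonincreasing; if it reaches $0$ it stays there, and from then on \eqref{eq:growth} is trivial. While $v\ne0$ we have $\frac d{dt}|v|\le-|v|\frac{1-|v|}{1+|v|}$,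 hence
\[
\frac d{dt}\log\frac{|v|}{(1-|v|)^2}=\frac{1}{|v|}\,\frac{1+|v|}{1-|v|}\,\frac{d|v|}{dt}\le-1
\]
for almost every $t$. Integration gives $e^t|v|/(1-|v|)^2\le|z|/(1-|z|)^2$, which is stronger than \eqref{eq:growth}.
\end{proof}

\begin{proposition}\label{prop:upper}
For $m\ge2$ we have $B_m\le\frac{e^2}4(m+1)^2$.
\end{proposition}

\begin{proof}
Cauchy's estimate for $\zeta\mapsto f_1(0,\zeta)$ on $|\zeta|=r$ and Lemma~\ref{lem:growth} give $|b^1_{0,m}|\le r^{1-m}(1-r)^{-2}$. For $r=\frac{m-1}{m+1}$ the right side is $\big(1+\frac2{m-1}\big)^{m-1}\frac{(m+1)^2}4<\frac{e^2}4(m+1)^2$.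
\end{proof}

\begin{lemma}[Piecewise constant fields]\label{lem:conv}
Let $0=t_0<t_1<\dots<t_N=\infty$, let $h^{(1)},\dots,h^{(N)}\in\mathcal M$, and put $h(\cdot,t)=h^{(i)}$ for $t\in[t_{i-1},t_i)$. Then the solution $v(z,t)$ exists for all $t\ge0$, is holomorphic in $z$ with $v(0,t)=0$ and $dv(\cdot,t)_0=e^{-t}\,\mathrm{id}$, and $e^tv(\cdot,t)$ converges locally uniformly to a map $f\in S^0$. The Taylor coefficients of $e^tv(\cdot,t)$ converge to those of $f$.
\end{lemma}

\begin{proof}
A trajectory starting in $|z|\le r<1$ stays in that compact ball, so it exists on each interval in turn, and it depends holomorphically on its initial value. The point $0$ is fixed, and the linearized equation at $0$ is $D'=-D$. As there are finitely many fields, each with linear part $\mathrm{id}$, there is a constant $C_r$ with $|h^{(i)}(z)-z|\le C_r|z|^2$ for $|z|\le r$ and all $i$. By \eqref{eq:growth},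
\[
\Big|\frac\partial{\partial t}(e^tv)\Big|=e^t\,|v-h(v,t)|\le C_re^t|v|^2\le C_r\,r^2(1-r)^{-4}e^{-t}\qquad(|z|\le r).
\]
This is integrable over $[0,\infty)$ uniformly in $z$, so $e^tv$ converges uniformly on $|z|\le r$. The limit is in $S^0$ by the description \eqref{eq:loewner}, and Cauchy's formula gives the convergence of the coefficients.
\end{proof}

We want flows that can be computed, and we want $v_2$ to act on $v_1$. Both wishes are met by \emph{triangular fields}
\begin{equation}\label{eq:tri}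
h(z)=\big(z_1a(z_2)-q(z_2),\ z_2\,p(z_2)\big),\qquad a(0)=p(0)=1,\quad q(\eta)=O(\eta^2),
\end{equation}
with $a,p,q$ holomorphic in $\mathbb D$. They satisfy $h(0)=0$ and $dh_0=\mathrm{id}$. The flow consists of a scalar equation for $v_2$ and a linear equation for $v_1$,
\begin{equation}\label{eq:triflow}
v_2'=-v_2\,p(v_2),\qquad v_1'=-a(v_2)\,v_1+q(v_2),
\end{equation}
where the prime denotes $\partial/\partial t$. From $\langle h(z),z\rangle=x^2a-q\overline{z_1}+y\,p$ we get
\begin{equation}\label{eq:triineq}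
\operatorname{Re}\langle h(z),z\rangle\ge x^2\operatorname{Re}a(z_2)+y\operatorname{Re}p(z_2)-x|q(z_2)| .
\end{equation}
Two triangular fields in $\mathcal M$ are basic.
\begin{itemize}
\item The \emph{shear field}: $a=p=1$, $q=uz_2^2$. On the sphere the right side of \eqref{eq:triineq} is $1-u\,x(1-x^2)$. The maximum of $x(1-x^2)$ on $[0,1]$ is $\frac2{3\sqrt3}=\frac1u$, taken at $x=\frac1{\sqrt3}$, so Lemma~\ref{lem:sphere} applies.
\item The \emph{Koebe field}: $a=1$, $q=0$, $p=\frac{1-z_2}{1+z_2}$. Here $\operatorname{Re}p=\frac{1-y}{|1+z_2|^2}>0$ for $|z_2|<1$, so \eqref{eq:triineq} gives the required inequality in the open ball.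
\end{itemize}
For $0\le\rho\le1$ let $k_\rho(\eta)=\eta/(1-\rho\eta)^2$, so that $k_1=k$. Since $k_\rho'(\eta)=(1+\rho\eta)/(1-\rho\eta)^3$,
\begin{equation}\label{eq:koebe}
\text{if }\ p(\eta)=\frac{1-\rho\eta}{1+\rho\eta},\quad\text{then}\quad \frac d{dt}k_\rho(v_2)=-k_\rho(v_2).
\end{equation}
From now on $v=v((0,\zeta),t)$ denotes the trajectory of $(0,\zeta)$, $\zeta\in\mathbb D$.

\section{A Koebe flow followed by a shear}\label{sec:koebe}

Fix $0<s<1$ and $T=\log(1/s)$. Let the Koebe field act for $t\in[0,T)$ and the shear field for $t\ge T$, and let $f\in S^0$ be the limit given by Lemma~\ref{lem:conv}. In the first phase $v_1$ stays $0$, and by \eqref{eq:koebe} the point reached at time $T$ is $(0,w)$, where $w=w(\zeta)$ is holomorphic in $\mathbb D$ with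
\begin{equation}\label{eq:w}
w(0)=0,\qquad k(w)=s\,k(\zeta).
\end{equation}
In the second phase $v_2=e^{-(t-T)}w$ and $(e^tv_1)'=ue^tv_2^2=uw^2e^{2T}e^{-t}$. Integrating over $[T,\infty)$ we find
\begin{equation}\label{eq:shearf}
f_1(0,\zeta)=\frac us\,w(\zeta)^2,\qquad\text{so}\qquad b^1_{0,m}=u\,c_{m,2}(s),
\end{equation}
where for $1\le j\le m$ we put $c_{m,j}(s)=s^{-1}[\zeta^m]w^j$.

The mechanism is already visible for $m=3$. Comparing the terms of degree at most $2$ in \eqref{eq:w}, which reads $w+2w^2+\dots=s\zeta+2s\zeta^2+\cdots$, gives $w=s\zeta+2s(1-s)\zeta^2+\cdots$, hence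
\[
f_1(0,\zeta)=us\,\zeta^2+4us(1-s)\,\zeta^3+\cdots .
\]
Neither field has a term $z_2^3$ in its first component, and neither alone produces $b^1_{0,3}\ne0$; these are the limits $s\to1$ and $s\to0$. In succession, with $s=\frac12$, they produce $b^1_{0,3}=u=2.598\ldots$. This is far more than the value $u_3/2=1.539\ldots$ of the cubic shear of Section~\ref{sec:intro}, though still less than $u_3$.

For large $m$ the gain is larger. When $s$ is small, $w$ is close to $sk(\zeta)$, so $f_1(0,\zeta)$ is close to $us\,k(\zeta)^2$, and the coefficient of $\zeta^m$ in $k^2$ is $m(m^2-1)/6$. The difficulty is that the corrections alternate in sign and, as we now compute, have relative size $sm^2$. We can therefore afford only $s$ of order $m^{-2}$, and this leaves a coefficient of order $m$.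

\begin{lemma}\label{lem:coef}
For $1\le j\le m$,
\begin{equation}\label{eq:cmj}
c_{m,j}(s)=\sum_{n=j}^m(-1)^{n-j}\,\frac jn\binom{2n}{n-j}\binom{m+n-1}{m-n}s^{n-1}.
\end{equation}
In particular $c_{m,2}(s)=\sum_{n=2}^m(-1)^nT_n$ with
\begin{equation}\label{eq:T}
T_n=\frac{4m\,s^{n-1}\prod_{i=1}^{n-1}(m^2-i^2)}{(n-2)!\,(n+2)!},\qquad\frac{T_{n+1}}{T_n}=\frac{s(m^2-n^2)}{(n-1)(n+3)}\quad(2\le n\le m),
\end{equation}
and the first formula gives $T_n=0$ for $n>m$.
\end{lemma}

\begin{proof}
Recall the Lagrange inversion formula: if $\varphi$ is holomorphic near $0$ with $\varphi(0)\ne0$ and $w=W(V)$ is the solution near $0$ of $w=V\varphi(w)$, then $[V^n]W^j=\frac jn[\eta^{n-j}]\varphi(\eta)^n$ for $n\ge j\ge1$. With $V=sk(\zeta)$, equation \eqref{eq:w} reads $w=V(1-w)^2$, so $[V^n]W^j=\frac jn(-1)^{n-j}\binom{2n}{n-j}$. Next, $[\zeta^m]V^n=s^n[\zeta^{m-n}](1-\zeta)^{-2n}=s^n\binom{m+n-1}{m-n}$ for $n\le m$, and $0$ for $n>m$. This gives \eqref{eq:cmj}. For $j=2$,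
\[
\frac2n\cdot\frac{(2n)!}{(n-2)!\,(n+2)!}\cdot\frac{(m+n-1)!}{(m-n)!\,(2n-1)!}=\frac4{(n-2)!\,(n+2)!}\cdot\frac{(m+n-1)!}{(m-n)!},
\]
and the last quotient is the product of the integers from $m-n+1$ to $m+n-1$, that is, $m\prod_{i=1}^{n-1}(m^2-i^2)$.
\end{proof}

\begin{proposition}\label{prop:large}
For $m\ge6$ we have $B_m\ge0.66\,m$ and $B_m>u_m$.
\end{proposition}

\begin{proof}
Take $s=\frac3{m^2-4}$. By \eqref{eq:T}, $T_{n+1}/T_n\le\frac3{(n-1)(n+3)}\le\frac35$ for $2\le n\le m$, so the $T_n$ decrease, and the alternating sum satisfies $c_{m,2}(s)\ge T_2-T_3+T_4-T_5$. Here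
\[
T_2=\frac{m(m^2-1)}{2(m^2-4)}\ge\frac m2,\qquad\frac{T_3}{T_2}=\frac35,\qquad\frac{T_4}{T_3}=\frac14\cdot\frac{m^2-9}{m^2-4}\ge\frac14\cdot\frac{27}{32},\qquad\frac{T_5}{T_4}\le\frac17,
\]
where $m\ge6$ enters the bound for $T_4/T_3$. Therefore
\[
c_{m,2}(s)\ge T_2\Big(\frac25+\frac35\cdot\frac{27}{128}\cdot\frac67\Big)\ge0.5084\,T_2,\qquad b^1_{0,m}\ge1.3208\,T_2\ge0.66\,m .
\]
It remains to compare with $u_m$. For $m\ge8$, the function $m^2/(m+1)$ is increasing, so $\frac{m^2}{m+1}\ge\frac{64}9>7.1>\frac e{0.4356}$, that is, $(0.66\,m)^2>e(m+1)>u_m^2$. For $m=7$ we have $T_2=\frac{56}{15}$ and $b^1_{0,7}>4.93>\sqrt{8e}>u_7$. For $m=6$ we have $T_2=\frac{105}{32}$ and $b^1_{0,6}>4.33$, while $u_6=\frac{343\sqrt7}{216}<4.202$.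
\end{proof}

Recall that $J_4(\xi)=\sum_{l\ge0}\frac{(-1)^l}{l!\,(l+4)!}\big(\frac\xi2\big)^{2l+4}$.

\begin{proposition}\label{prop:asym}
We have $\liminf_{m\to\infty}B_m/m\ge uJ_4(4)>0.73$.
\end{proposition}

\begin{proof}
Take $s=4/m^2$ with $m\ge3$. By \eqref{eq:T},
\[
\frac{T_n}m=\frac{4^n}{(n-2)!\,(n+2)!}\prod_{i=1}^{n-1}\Big(1-\frac{i^2}{m^2}\Big).
\]
The product lies in $[0,1]$ (it vanishes for $n>m$) and tends to $1$ as $m\to\infty$ for fixed $n$. By dominated convergence for series, and with $n=l+2$,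
\[
\frac{c_{m,2}(s)}m\to\sum_{n\ge2}\frac{(-1)^n4^n}{(n-2)!\,(n+2)!}=\sum_{l\ge0}\frac{(-1)^l\,2^{2l+4}}{l!\,(l+4)!}=J_4(4).
\]
The terms of the last series decrease in modulus, since consecutive ones have ratio $\frac4{(l+1)(l+5)}<1$. So $J_4(4)$ exceeds the sum of the first six,
\[
\frac23-\frac8{15}+\frac8{45}-\frac{32}{945}+\frac4{945}-\frac{16}{42525}>0.2811,
\]
and $u\cdot0.2811>0.73$.
\end{proof}

\begin{remark}\label{rem:short}
For $m=3,4,5$ no choice of $s$ makes this construction beat $u_m$. Formula \eqref{eq:cmj} gives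
\[
c_{3,2}=4s(1-s),\qquad c_{4,2}=2s(1-s)(5-7s),\qquad c_{5,2}=4s(1-s)(1-2s)(5-6s).
\]
The first is at most $1$, and $u<u_3$. The second vanishes at $s=0,1$ and has critical points $s=(12\mp\sqrt{39})/21$ with values $1.226\ldots$ and $-0.246\ldots$, and $1.23\,u<3.2<u_4$. For the third, on $[0.35,1]$ we have $4s(1-s)\le1$ and $|(1-2s)(5-6s)|\le1$. On $[0,0.35]$ it is nonnegative and concave, because $c_{5,2}''=-24(7-28s+24s^2)<0$ there, so it lies below its tangent at $s=0.173$, where $c_{5,2}<1.4829$ and $|c_{5,2}'|<0.002$. Hence $|c_{5,2}|<1.484$ on $[0,1]$, and $1.484\,u<3.86<u_5$.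
\end{remark}

\section{A better second field: the cases $m=4$ and $m=5$}\label{sec:45}

The shear turns $w$ into $uw^2/s$ and so uses only $c_{m,2}$. But \eqref{eq:cmj} also gives
\begin{equation}\label{eq:higher}
\begin{aligned}
&c_{4,3}=6s^2(1-s),\qquad c_{4,4}=s^3,\\
&c_{5,3}=3s^2(1-s)(7-9s),\qquad c_{5,4}=8s^3(1-s),\qquad c_{5,5}=s^4,
\end{aligned}
\end{equation}
all positive for $0<s<\frac79$. A second field that turns $w$ into $G(w)/s$, with $G$ having positive coefficients at $w^3,w^4,\dots$, would collect these terms as well. To get such a $G$ we let $v_2$ continue to follow a weaker Koebe flow, $p=\frac{1-\rho z_2}{1+\rho z_2}$, while the shear acts. We take $a=p$, so that on the sphere $x^2\operatorname{Re}a+y\operatorname{Re}p=\operatorname{Re}p=\frac{1-\rho^2y}{|1+\rho z_2|^2}$, and we give $q$ the denominator $(1+\rho z_2)^2$, so that $|q|$ has the same denominator. The condition for $\mathcal M$ then involves the single variable $y$. It reads $Q_E\,y\sqrt{1-y}\le1-\rho^2y$, where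 $Q_E$ is the coefficient of the shear, and we parametrize $\rho$ and $Q_E$ by the point $y_0$ at which the two sides touch.

\begin{lemma}\label{lem:E}
Let $\frac23\le y_0<1$, $\kappa=\sqrt{1-y_0}$, $\rho=\sqrt{3y_0-2}/y_0$ and $Q_E=2\kappa/y_0^2$. Then $0\le\rho<1$, and the triangular field $E$ with
\[
a=p=\frac{1-\rho z_2}{1+\rho z_2},\qquad q=\frac{Q_E\,z_2^2}{(1+\rho z_2)^2}
\]
belongs to $\mathcal M$.
\end{lemma}

\begin{proof}
We have $y_0^2-(3y_0-2)=(1-y_0)(2-y_0)>0$, so $\rho<1$ and $E$ is holomorphic near $\overline{\mathbb B^2}$. On the sphere, \eqref{eq:triineq} gives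
\[
\operatorname{Re}\langle h(z),z\rangle\ge\frac{1-\rho^2y-Q_E\,y\sqrt{1-y}}{|1+\rho z_2|^2}.
\]
By the inequality of arithmetic and geometric means, $\sqrt{1-y}\le\frac{(1-y)+\kappa^2}{2\kappa}=\frac{2-y_0-y}{2\kappa}$. Hence
\[
1-\rho^2y-Q_E\,y\sqrt{1-y}\ \ge\ \frac{y_0^2-(3y_0-2)y-y(2-y_0-y)}{y_0^2}=\frac{(y-y_0)^2}{y_0^2}\ge0,
\]
and Lemma~\ref{lem:sphere} applies.
\end{proof}

For $y_0=\frac23$ we get $\rho=0$ and $Q_E=u$, the shear field; as $y_0$ increases we trade part of the coefficient $u$ for a positive $\rho$. We fix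
\[
y_0=\frac{18}{25},\qquad\kappa=\frac{\sqrt7}5,\qquad\rho=\frac59,\qquad Q_E=\frac{125\sqrt7}{162}=2.0414\ldots .
\]

\begin{proposition}\label{prop:45}
We have $B_4>3.59>u_4$ and $B_5>4.03>u_5$.
\end{proposition}

\begin{proof}
Let the Koebe field act on $[0,T)$ and $E$ on $[T,\infty)$, with $T=\log(1/s)$. At time $T$ the trajectory is at $(0,w)$ with $w$ as in \eqref{eq:w}. Let $\zeta\ne0$ and $t\ge T$. Then $w\ne0$, and \eqref{eq:koebe} gives $k_\rho(v_2)=e^{-(t-T)}k_\rho(w)$, so $v_2\ne0$. Because $a=p$, the quotient $v_1/v_2$ satisfies a simple equation: with $A(\eta)=\int_0^\eta\frac{d\xi}{1-\rho^2\xi^2}$, equations \eqref{eq:triflow} give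
\[
\Big(\frac{v_1}{v_2}\Big)'=\frac{q(v_2)}{v_2}=\frac{Q_E\,v_2}{(1+\rho v_2)^2},\qquad \frac d{dt}A(v_2)=\frac{-v_2\,p(v_2)}{1-\rho^2v_2^2}=-\frac{v_2}{(1+\rho v_2)^2}.
\]
As $v_1=0$ at time $T$, we get $v_1/v_2=Q_E\big(A(w)-A(v_2)\big)$. When $t\to\infty$ we have $v_2\to0$, so $A(v_2)\to0$ and $e^tv_2=(1-\rho v_2)^2e^tk_\rho(v_2)\to s^{-1}k_\rho(w)$. Thus $f_1(0,\zeta)=s^{-1}G(w)$ with $G=Q_E\,k_\rho A$. The series $k_\rho(w)=w+2\rho w^2+3\rho^2w^3+\cdots$ and $A(w)=w+\frac13\rho^2w^3+\cdots$ have nonnegative coefficients, hence so does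
\[
G(w)=Q_E\Big(w^2+2\rho w^3+\frac{10}3\rho^2w^4+\cdots\Big)=Q_E\Big(w^2+\frac{10}9w^3+\frac{250}{243}w^4+\cdots\Big).
\]
Now $b^1_{0,m}=\sum_{j=2}^mc_{m,j}(s)\,[w^j]G$, and the $c_{m,j}$ are listed in Remark~\ref{rem:short} and \eqref{eq:higher}.

For $m=4$ take $s=\frac25$. Then $c_{4,2}=1.056$, $c_{4,3}=0.576$, $c_{4,4}=0.064$, and
\[
b^1_{0,4}=Q_E\Big(1.056+0.576\cdot\frac{10}9+0.064\cdot\frac{250}{243}\Big)>2.0414\cdot1.7618>3.59,
\]
while $u_4=\frac{25\sqrt5}{16}<3.495$.

For $m=5$ take $s=\frac3{10}$. Then $c_{5,2}=1.0752$, $c_{5,3}=0.8127$, and the terms with $j=4,5$ are nonnegative and may be dropped. So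
\[
b^1_{0,5}\ge Q_E\Big(1.0752+0.8127\cdot\frac{10}9\Big)>2.0414\cdot1.978>4.03,
\]
while $u_5=\frac{216}{25\sqrt5}<3.87$.
\end{proof}

For $m=3$ this field is not enough: with $c_{3,3}=s^2$ it gives $b^1_{0,3}=Q_E\big(4s-\frac{26}9s^2\big)\le\frac{18}{13}Q_E<2.83$.

\section{The case $m=3$}\label{sec:3}

\subsection{The coefficient equations}

For $m=3$ we do not solve the flow; it suffices to follow three Taylor coefficients. Consider triangular fields with
\[
a=1-a_1z_2+O(z_2^2),\qquad p=1-p_1z_2+O(z_2^2),\qquad q=q_2z_2^2 .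
\]
By Lemma~\ref{lem:conv} we may write
\[
v_2=e^{-t}(\zeta+\beta\zeta^2+\cdots),\qquad v_1=e^{-t}(\alpha\zeta^2+\gamma\zeta^3+\cdots),
\]
where $\alpha,\beta,\gamma$ are continuous in $t$, vanish at $t=0$, and by Cauchy's formula may be differentiated on each interval on which the field is constant. From \eqref{eq:triflow},
\[
(e^tv_2)'=e^tp_1v_2^2+O(\zeta^3),\qquad(e^tv_1)'=e^t\big(a_1v_1v_2+q_2v_2^2\big)+O(\zeta^4).
\]
Since $e^tv_2^2=e^{-t}(\zeta^2+2\beta\zeta^3+\cdots)$ and $e^tv_1v_2=e^{-t}(\alpha\zeta^3+\cdots)$, every term carries the factor $e^{-t}$. It is absorbed by the time variable $\tau=1-e^{-t}\in[0,1)$, for which $d\tau=e^{-t}\,dt$: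
\begin{equation}\label{eq:control}
\frac{d\alpha}{d\tau}=q_2,\qquad\frac{d\beta}{d\tau}=p_1,\qquad\frac{d\gamma}{d\tau}=2q_2\beta+a_1\alpha,\qquad b^1_{0,3}=\lim_{\tau\to1}\gamma .
\end{equation}
So we have one unit of time to spend, and two sources for $\gamma$. The target is $u_3=\frac{16}{3\sqrt3}=\frac{32}{27}u$.

The construction of Section~\ref{sec:koebe} uses only the source $2q_2\beta$: the Koebe field has $(q_2,p_1,a_1)=(0,2,0)$, the shear has $(u,0,0)$, and switching at $\tau_0$ gives $\gamma=4u\tau_0(1-\tau_0)\le u$, as found there with $s=1-\tau_0$. The other source, $a_1\alpha$, suggests the opposite order: first build up $\alpha$ with the shear, then convert it with a field having $q=0$ and large $a_1$. This gives $\gamma=a_1u\tau_0(1-\tau_0)$, and we need to know how large $a_1$ can be.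

\subsection{A field with large $a_1$}

If $\operatorname{Re}a\ge0$ in $\mathbb D$, then $|a_1|\le2$ by Carath\'eodory's coefficient bound for functions with nonnegative real part. In the ball we need less: $x^2$ is at most $1-y$, so $\operatorname{Re}a$ may be negative wherever $y\operatorname{Re}p$ compensates.

\begin{lemma}\label{lem:C}
The triangular field $C$ with $a=1-\frac92\frac{z_2}{1+z_2}$, $p=\frac1{1-z_2}$, $q=0$ belongs to $\mathcal M$. It has $(q_2,p_1,a_1)=(0,-1,\frac92)$.
\end{lemma}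

\begin{proof}
The field has poles on the sphere, so we argue in the open ball. There $\operatorname{Re}\langle h(z),z\rangle=x^2\operatorname{Re}a+y\operatorname{Re}p$, which for fixed $z_2$ is affine in $x^2\in[0,1-y]$ and nonnegative at $x^2=0$, because $\operatorname{Re}p=(1-X)/|1-z_2|^2>0$. It suffices to show that
\[
\Psi=(1-y)\operatorname{Re}a+y\operatorname{Re}p\ge0\qquad(|z_2|<1).
\]

Let first $|z_2|\le\frac27$. The map $\eta\mapsto\frac1{1+\eta}$ sends the circle $|\eta|=r<1$ to the circle with diameter $[\frac1{1+r},\frac1{1-r}]$, so $\operatorname{Re}\frac{z_2}{1+z_2}=1-\operatorname{Re}\frac1{1+z_2}\le\frac{|z_2|}{1+|z_2|}\le\frac29$. Then $\operatorname{Re}a\ge0$ and $\Psi\ge0$.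

Let now $|z_2|\ge\frac27$. Put $\delta=1-y$, $N=|1+z_2|^2=1+2X+y$ and $M=|1-z_2|^2=1-2X+y$. Then
\[
N+M=4-2\delta,\qquad\operatorname{Re}\frac{z_2}{1+z_2}=\frac{X+y}N=\frac{N-\delta}{2N},\qquad\operatorname{Re}p=\frac{1-X}M=\frac{M+\delta}{2M},
\]
and so
\[
\Psi=\delta\Big(-\frac54+\frac{9\delta}{4N}\Big)+(1-\delta)\Big(\frac12+\frac\delta{2M}\Big)=\frac12-\frac74\delta+\frac{9\delta^2}{4N}+\frac{\delta(1-\delta)}{2M}.
\]
The argument of $z_2$ enters only through $N$ and $M$, whose sum is fixed by $\delta$. The Cauchy--Schwarz inequality in the form $\frac{\mu^2}N+\frac{\nu^2}M\ge\frac{(\mu+\nu)^2}{N+M}$, with $\mu=\frac32\delta$ and $\nu=\sqrt{\delta(1-\delta)/2}$, removes it: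
\[
(4-2\delta)\Psi\ge\Big(\frac12-\frac74\delta\Big)(4-2\delta)+\Big(\frac32\delta+\nu\Big)^2=2-\frac{15}2\delta+\frac{21}4\delta^2+3\delta\nu .
\]
To remove the root put $\theta=\sqrt{\frac{1-\delta}{2\delta}}$, so that $\delta=\frac1{1+2\theta^2}$ and $\nu=\delta\theta$. Multiplying the right side by $\delta^{-2}=(1+2\theta^2)^2$ gives
\[
2(1+2\theta^2)^2-\frac{15}2(1+2\theta^2)+\frac{21}4+3\theta=8\theta^4-7\theta^2+3\theta-\frac14=(2\theta-1)^2\Big(2\theta^2+2\theta-\frac14\Big).
\]
The last factor is negative for small $\theta$, which is why small $|z_2|$ was treated separately. Here $y\ge\frac4{49}$, so $\theta^2=\frac y{2(1-y)}\ge\frac2{45}$ and $\theta>0.2$, and the factor is positive.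
\end{proof}

The double root $\theta=\frac12$ is a true point of contact: at $z_2=\frac{1+i\sqrt2}3$ we have $y=\frac13$, $\operatorname{Re}a=-\frac12$, $\operatorname{Re}p=1$ and $\Psi=0$. Since $\operatorname{Re}\frac{z_2}{1+z_2}=\frac13>0$ there, the constant $\frac92$ cannot be increased with this $p$ and this shape of $a$.

The shear followed by $C$ gives $\gamma=\frac92u\tau_0(1-\tau_0)\le\frac98u$. This improves on $u$, but $\frac98<\frac{32}{27}$. The missing amount must come from using both sources in \eqref{eq:control}.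

\subsection{Shears with linear terms}

We look for fields that keep $q_2$ close to $u$ and have $p_1,a_1\ne0$. On the sphere, the linear terms of $a$ and $p$ add $-X(a_1x^2+p_1y)$ to the right side of \eqref{eq:triineq}. The shear has no room at $x^2=\frac13$, $y=\frac23$, so this term should vanish there, which means $a_1=-2p_1$. For $p_1=\frac12$, $a_1=-1$ the term is $\frac X2(3x^2-1)$. Its minimum over $|X|\le\sqrt y$ is $-\frac12\sqrt y\,|3x^2-1|$, which vanishes only to first order at $x^2=\frac13$. Adding $\frac1{12}z_2^2$ to both $a$ and $p$ adds $\frac1{12}(2X^2-y)$; at the price $\frac y{12}$, this makes the loss quadratic in $3x^2-1$. By \eqref{eq:control} the added terms do not affect $b^1_{0,3}$ directly.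

\begin{lemma}\label{lem:D}
Let $Q=\frac{121}{50}=2.42$. The triangular fields $D_\pm$ with
\[
a=1\pm z_2+\frac1{12}z_2^2,\qquad p=1\mp\frac12z_2+\frac1{12}z_2^2,\qquad q=Qz_2^2
\]
belong to $\mathcal M$. They have $(q_2,p_1,a_1)=(Q,\pm\frac12,\mp1)$.
\end{lemma}

\begin{proof}
The unitary map $U(z)=(z_1,-z_2)$ satisfies $D_-=U^{-1}\circ D_+\circ U$, because $q$ is even, and conjugation by $U$ preserves $\mathcal M$. So we treat $D_+$ and use Lemma~\ref{lem:sphere}. On the sphere $y=1-x^2$ and $\operatorname{Re}z_2^2=2X^2-y$, so \eqref{eq:triineq} gives $\operatorname{Re}\langle h(z),z\rangle\ge\Phi$ with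
\[
\Phi=1+\frac X2(3x^2-1)+\frac1{12}(2X^2-y)-Qxy,\qquad|X|\le\sqrt y .
\]
The minimum of $\frac16X^2+\frac X2(3x^2-1)$ over all real $X$ is $-\frac38(3x^2-1)^2$, so $\Phi\ge P(x)$ with
\[
P(x)=1-\frac{1-x^2}{12}-\frac38(3x^2-1)^2-Q(x-x^3)=\frac{13}{24}+\frac73x^2-\frac{27}8x^4-Q(x-x^3).
\]
This bound is useless near $x=1$, where $P(1)=-\frac12$, since it ignores the constraint $|X|\le\sqrt y$. We split at $x=0.72$.

\emph{The range $0\le x\le0.72$.} The quadratic $P''(x)=\frac{14}3+6Qx-\frac{81}2x^2$ has a unique positive zero $x^*$, is positive on $[0,x^*)$ and negative beyond. From $P''(0.48)=2.305\ldots$ and $P''(0.72)=-5.874\ldots$ we get $0.48<x^*<0.72$. On $[0,x^*]$ the function $P$ is convex, so it lies above its tangent at $0.48$. With $P'(x)=\frac{14}3x-\frac{27}2x^3-Q(1-3x^2)$ we find $P(0.48)=0.00614\ldots$ and $P'(0.48)=-0.000288$. On $[0,0.72]$ the tangent is at least $0.0061-0.0003\cdot0.24>0$, so $P>0$ on $[0,x^*]$. On $[x^*,0.72]$ the function $P$ is concave and positive at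 both ends, as $P(0.72)=0.00513\ldots$, so it is positive there too.

\emph{The range $0.72\le x\le1$.} Put $\nu=\sqrt y=\sqrt{1-x^2}\le\sqrt{0.4816}<0.694$. For $|X|\le\nu$,
\[
\frac{\partial\Phi}{\partial X}=\frac X3+\frac{3x^2-1}2\ge-0.2314+0.2776>0,
\]
so $\Phi$ is smallest at $X=-\nu$. Using $3x^2-1=2-3\nu^2$ we obtain
\[
\Phi\ge1-\nu+\frac32\nu^3+\frac1{12}\nu^2-Q\nu^2\sqrt{1-\nu^2}.
\]
The inequality of arithmetic and geometric means gives $\sqrt{1-\nu^2}\le\frac{(1-\nu^2)+9/16}{3/2}=\frac{25}{24}-\frac23\nu^2$, and $\frac1{12}-\frac{25}{24}Q=-2.4375$. Hence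
\[
\Phi\ge R(\nu)=1-\nu-2.4375\,\nu^2+1.5\,\nu^3+\frac23Q\,\nu^4 .
\]
The derivative $R'(\nu)=-1-4.875\,\nu+4.5\,\nu^2+\frac83Q\,\nu^3$ is convex for $\nu\ge0$, with $R'(0)=-1$ and $R'(0.694)=-0.0588\ldots$. So $R'<0$ on $[0,0.694]$, and $R(\nu)\ge R(0.694)=0.0076\ldots>0$.
\end{proof}

\subsection{The schedule}

The field $D_+$ raises $\beta$ at the price of $a_1=-1$, so it belongs at the start, when $\alpha$ is small. The field $D_-$ lowers $\beta$ but has $a_1=1$, so it belongs just before $C$: it converts $\alpha$ while still increasing it, and once $C$ acts, $q_2=0$ and $\beta$ no longer matters.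

\begin{proposition}\label{prop:3}
We have $B_3>3.098>u_3$.
\end{proposition}

\begin{proof}
Let $D_+$, the shear, $D_-$ and $C$ act in this order, switching at $\tau=0.2$, $0.35$ and $0.55$. All four fields are in $\mathcal M$, so Lemma~\ref{lem:conv} gives a map $f\in S^0$. By \eqref{eq:control}, on each interval $\frac{d^2\gamma}{d\tau^2}=q_2(2p_1+a_1)$, and this vanishes for all four fields. So $\frac{d\gamma}{d\tau}$ is constant on each interval and equals $2q_2\beta+a_1\alpha$ evaluated at its left end. The values of $\alpha$ and $\beta$ follow from the first two equations in \eqref{eq:control}.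
\[
\begin{array}{c|c|c|c|c|c}
\tau&\text{field}&(q_2,p_1,a_1)&\alpha\text{ at left end}&\beta\text{ at left end}&d\gamma/d\tau\\ \hline
[0,0.2)&D_+&(Q,\frac12,-1)&0&0&0\\
{[0.2,0.35)}&\text{shear}&(u,0,0)&0.2Q&0.1&0.2u\\
{[0.35,0.55)}&D_-&(Q,-\frac12,1)&0.2Q+0.15u&0.1&0.4Q+0.15u\\
{[0.55,1)}&C&(0,-1,\frac92)&0.4Q+0.15u&0&4.5\,(0.4Q+0.15u)
\end{array}
\]
Multiplying the last column by the lengths $0.2$, $0.15$, $0.2$, $0.45$ and adding, we get
\[
b^1_{0,3}=0.03\,u+(0.2+4.5\cdot0.45)(0.4Q+0.15u)=0.89\,Q+0.36375\,u>2.1538+0.9450=3.0988,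
\]
while $u_3=\frac{16\sqrt3}9<3.0793$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BR} Filippo Bracci and Oliver Roth, \emph{Support points and the Bieberbach conjecture in higher dimension}, arXiv:1603.01532 (2016).
\end{thebibliography}
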